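# Perfect cycles in the hypercube and the density $d!/d^d$

## 1. One partition of the coordinates gives density $d!/d^d$

Choose a set $S$ of vertices of a very large cube. Each small $d$-dimensional subcube then sees a pattern, namely its intersection with $S$. Fix a target pattern. How large a fraction of all $d$-dimensional subcubes can show exactly that pattern? We study this question for one target, a cycle of length $2d$ that is as symmetric as possible.

**Definitions.** The $n$-cube $Q_n$ has vertex set $\{0,1\}^n$, and two vertices are adjacent when they differ in exactly one coordinate. A vertex is also written as the set of coordinates equal to $1$, so $v\subseteq[n]=\{1,\dots,n\}$; addition modulo $2$ is then symmetric difference. The automorphisms of $Q_d$ are the permutations of coordinates composed with the translations $x\mapsto x+c$. A *configuration* in $Q_d$ is a subset of $V(Q_d)$. A configuration $K$ is an *exact copy* of $H$ if some automorphism of $Q_d$ sends $H$ to $K$. In $Q_2$, for example, $\{00,01\}$ and $\{10,11\}$ are exact copies of each other, but $\{00,11\}$ is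 not an exact copy of either.

A *sub-$d$-cube* of $Q_n$ is obtained by fixing $n-d$ coordinates and letting the other $d$ vary. If $D$ is the $d$-set of free coordinates and $w\subseteq[n]\setminus D$ records the fixed ones, its vertices are $w\cup X$ with $X\subseteq D$. There are $\binom nd 2^{n-d}$ sub-$d$-cubes, and each is identified with $Q_d$ in the natural way.

For a configuration $H$ in $Q_d$, let $M(n)$ be the maximum over $S\subseteq V(Q_n)$ of the fraction of sub-$d$-cubes $Q$ for which $S\cap Q$ is an exact copy of $H$, and put $\pi(H,d)=\lim_{n\to\infty}M(n)$. The limit exists. Indeed, let $n\ge d$ and $S\subseteq V(Q_{n+1})$. Every sub-$d$-cube of $Q_{n+1}$ lies in the same number, $n+1-d$, of sub-$n$-cubes, so the fraction for $S$ is the average of the fractions inside the sub-$n$-cubes. Hence $M(n+1)\le M(n)$.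

A *perfect $2d$-cycle* is a $2d$-cycle in $Q_d$ in which all $d$ pairs of opposite vertices are at Hamming distance $d$, that is, complementary. Its vertex set is denoted $C_{2d}$. For $d=4$ an example is $\{\emptyset,1,12,123,1234,234,34,4\}$.

The next lemma is for replacing the cycle by something easy to test: a word with few changes.

**Lemma A.** Let $C\subseteq\{0,1\}^d$ be the set of words $x_1\cdots x_d$ with at most one index $i<d$ such that $x_i\neq x_{i+1}$ (a *change*). Then $|C|=2d$, and $C$ is the vertex set of a perfect $2d$-cycle. Every perfect $2d$-cycle is an exact copy of $C$. A perfect $2d$-cycle through $\emptyset$ consists of the prefixes $\{x_1,\dots,x_j\}$ and suffixes $\{x_j,\dots,x_d\}$ of some ordering $x_1,\dots,x_d$ of $[d]$, together with $\emptyset$.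

**Proof.** There are $2$ constant words and $2(d-1)$ words with exactly one change, so $|C|=2d$. In the order $0^d,\,10^{d-1},\,110^{d-2},\dots,1^d,\,01^{d-1},\dots,0^{d-1}1$ consecutive words (cyclically) differ in one place, and words $d$ steps apart are complementary. So $C$ is a perfect $2d$-cycle.

Conversely, let $v_0,\dots,v_{2d-1}$ be a perfect $2d$-cycle, translated so that $v_0=\emptyset$. Then $v_d=[d]$. The path $v_0,v_1,\dots,v_d$ has length $d$ and joins points at distance $d$, so each step adds one new element: $v_j=\{x_1,\dots,x_j\}$ for an ordering $x_1,\dots,x_d$. The vertex opposite $v_j$ is its complement, so $v_{d+j}=\{x_{j+1},\dots,x_d\}$. This is the prefix–suffix description. The permutation of coordinates taking $x_i$ to $i$ sends this set to the set obtained from the ordering $1,\dots,d$, which is $C$. $\square$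

Write
$$\lambda_d=\frac{d!}{d^d},\qquad p_d=\frac{2d}{2^d}.$$

For a map $\varphi:[n]\to[d]$, regarded as a partition of the coordinates into classes $\varphi^{-1}(1),\dots,\varphi^{-1}(d)$, define the *parity word* $\sigma_\varphi(v)\in\{0,1\}^d$ of $v\subseteq[n]$ to have $i$-th entry $|v\cap\varphi^{-1}(i)|\bmod 2$. Put $S_\varphi=\{v:\sigma_\varphi(v)\in C\}$. For instance, with $n=8$, $d=4$ and classes $\{1,2\},\{3,4\},\{5,6\},\{7,8\}$, the vertex $v=\{1,3,4,7\}$ has parity word $1001$. This has two changes, so $v\notin S_\varphi$.

**Proposition B (one partition).** $\pi(C_{2d},d)\ge\lambda_d$.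

**Proof.** Let $d$ divide $n$ and let all classes of $\varphi$ have size $n/d$. Call $D$ *transversal* if $\varphi|_D$ is a bijection onto $[d]$. For a subcube with transversal free set $D$,
$$\sigma_\varphi(w\cup X)=\sigma_\varphi(w)+\sum_{x\in X}e_{\varphi(x)} \tag{1}$$
with addition mod $2$. So $w\cup X\mapsto\sigma_\varphi(w\cup X)$ is an isomorphism from the subcube onto $Q_d$, and it takes the part of $S_\varphi$ in the subcube onto $C$. Hence the pattern is an exact copy of $C_{2d}$. There are $(n/d)^d$ transversal sets among the $\binom nd$ possible $D$, and $(n/d)^d/\binom nd\to d!/d^d$. $\square$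

The proof used nothing about $C$: it shows $\pi(H,d)\ge\lambda_d$ for every configuration $H$.

What changes when $S$ is allowed to be arbitrary? For small $d$ the bound is easily beaten. For $d=2$ the perfect $4$-cycle is all of $Q_2$, so $S=V(Q_n)$ gives $\pi(C_4,2)=1>\frac12=\lambda_2$. For $d=3$ take $S=\{v:|v|\not\equiv0 \bmod 3\}$. A sub-$3$-cube with $|w|\equiv0\bmod 3$ meets $S$ in its two middle levels, which in $Q_3$ form the cycle $1,12,2,23,3,13$; its opposite vertices are complementary. The fraction of such subcubes tends to $\frac13$, so $\pi(C_6,3)\ge\frac13>\frac29=\lambda_3$.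

For $d=4$ it is a known result that $\pi(C_8,4)=\frac3{32}=\lambda_4$. The paper of John Goldwasser and Ryan Hansen, "Maximum density of vertex-induced perfect cycles and paths in the hypercube", arXiv:2009.09037 (2020), is the source of the following conjecture:
$$\pi(C_{2d},d)=\frac{d!}{d^d}\quad\text{for all } d\ge4.$$
We shall see that the conjecture is false, and also that there is a precise sense in which $d!/d^d$ is the right number.

## 2. Four theorems about $\pi(C_{2d},d)$

Throw $d$ balls independently and uniformly into $d$ boxes and let $u$ be the number of empty boxes. Put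
$$h_d=\mathbb E[r(u)],\qquad r(0)=1,\qquad r(u)=\frac{2u}{2^u}\quad(u\ge1).$$
Here $2u$ is the number of words of length $u\ge 1$ with at most one change, so $r(u)$ is the probability that a random word of length $u$ has at most one change. The values start $r(1)=r(2)=1$, $r(3)=\frac34$, $r(4)=\frac12$, $r(5)=\frac5{16}$. The role of $h_d$ will appear in Section 4.

**Theorem 1.** For all integers $d\ge3$ and $K\ge1$,
$$\pi(C_{2d},d)\ge K\bigl(1-(K-1)h_d\bigr)\lambda_d .$$

**Theorem 2.** $h_d<\frac12$ for every $d\ge12$. Hence $\pi(C_{2d},d)\ge2(1-h_d)\frac{d!}{d^d}>\frac{d!}{d^d}$ for every $d\ge12$, and the conjecture is false.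

**Theorem 3.** Let $\gamma=\min_{t>0}(e^t-\frac12)/t$, which is less than $2.156$. For all $d\ge4$,
$$\frac1{4+\frac{16}3\,d\,\gamma^{d-1}}\ \le\ \pi(C_{2d},d)\ \le\ \frac{2^d}{2d}\cdot\frac{d!}{d^d}.$$
So $\liminf\pi(C_{2d},d)^{1/d}\ge1/\gamma>0.463$, whereas $(d!/d^d)^{1/d}\to1/e<0.368$; and $\limsup\pi(C_{2d},d)^{1/d}\le2/e$. In particular the ratio $\pi(C_{2d},d)/\lambda_d$ is at least $(e/\gamma-o(1))^d$, with $e/\gamma>1.26$.

**Theorem 4.** Let $d\ge4$, $S\subseteq V(Q_n)$ and $v\in S$.

(a) At most $(n/d)^d$ sub-$d$-cubes containing $v$ meet $S$ in an exact copy of $C_{2d}$.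

(b) The fraction of sub-$d$-cubes of $Q_n$ meeting $S$ in an exact copy of $C_{2d}$ is at most
$$\frac{|S|/2^n}{p_d}\cdot\frac{(n/d)^d}{\binom nd}=\frac{|S|/2^n}{p_d}\,(\lambda_d+o(1)).$$

(c) For an integer $K\ge1$ let $\Pi_K(n)$ be the maximum such fraction over sets with $|S|\le Kp_d2^n$. Then
$$K(1-(K-1)h_d)\lambda_d\le\liminf_n\Pi_K(n)\le\limsup_n\Pi_K(n)\le K\lambda_d.$$
In particular (case $K=1$), under the restriction $|S|\le p_d2^n$ the optimum tends to exactly $d!/d^d$. For each fixed $K$ the bound $K\lambda_d$ is sharp up to a factor $1+o_d(1)$.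

We start with Theorem 4(a), which is what someone trying to prove the conjecture would look for.

## 3. Counting the copies through a vertex of $S$

In the construction of Proposition B, each vertex of $S$ lies in a copy for each of the $(n/d)^d$ transversal sets $D$. Theorem 4(a) says that no set $S$ can do better at any of its own vertices. The equality case guides the proof. Translate a vertex of $S_\varphi$ to $\emptyset$; the cycle through it then orders the $d$ classes. The singletons in $S$ are those in the two end classes of this ordering, $2n/d$ in all. The other $d-2$ classes share the remaining $n-2n/d$ coordinates. So we count the ends and the middle of an ordering separately.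

**Proof of Theorem 4(a).**

**Step 1. Encode copies as orderings.** Translate so that $v=\emptyset\in S$. The sub-$d$-cubes containing $\emptyset$ are the power sets $2^D$ with $|D|=d$. Let $\mathcal D$ be the family of those $D$ for which $S\cap2^D$ is an exact copy of $C_{2d}$. Let $\mathcal T$ be the set of ordered $d$-tuples $(x_1,\dots,x_d)$ of distinct elements such that, with $D=\{x_1,\dots,x_d\}$, the set $S\cap2^D$ consists exactly of $\emptyset$, the prefixes $\{x_1,\dots,x_j\}$ and the suffixes $\{x_j,\dots,x_d\}$. By Lemma A each $D\in\mathcal D$ yields a tuple in $\mathcal T$. The reversed tuple is a different tuple and is also in $\mathcal T$, since reversal exchanges prefixes and suffixes. Different $D$ yield different tuples, so $|\mathcal D|\le\frac12|\mathcal T|$.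

**Step 2. Extract a local condition.** We want a condition that involves only one end and the middle of the tuple. Let $A=\{x:\{x\}\in S\}$, $a=|A|$ and $B=[n]\setminus A$. If $(x_1,\dots,x_d)\in\mathcal T$, the only singletons in $S\cap2^D$ are $\{x_1\}$ and $\{x_d\}$; so $x_1,x_d\in A$ and $x_2,\dots,x_{d-1}\in B$. Let $1\le j\le d-2$ and $j<l\le d$. The set $\{x_1,\dots,x_j,x_l\}$ contains $x_1$ and has $j+1<d$ elements. The only suffix containing $x_1$ is $D$, so this set is not a suffix. It therefore belongs to $S$ exactly when it is the prefix of size $j+1$: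
$$\{x_1,\dots,x_j,x_l\}\in S\iff l=j+1. \tag{2}$$

For a sequence $M=(x_2,\dots,x_{d-1})$ of distinct elements of $B$, let $L(M)$ be the set of all $x_1\in A$ for which (2) holds for all $1\le j<l\le d-1$. Let $M^r$ be the reversal of $M$. If $(x_1,M,x_d)\in\mathcal T$ then $x_1\in L(M)$. The reversed tuple $(x_d,M^r,x_1)$ is also in $\mathcal T$, so $x_d\in L(M^r)$. Hence
$$|\mathcal T|\le\sum_M|L(M)|\,|L(M^r)|. \tag{3}$$

**Step 3. The two ends compete for the same set $A$.** This step gains the factor that makes the bound sharp, and it is where $d\ge4$ enters. We claim $L(M)\cap L(M^r)=\emptyset$. If $x\in L(M)$, then (2) with $j=1,l=2$ gives $\{x,x_2\}\in S$. If $x\in L(M^r)$, then (2) with $j=1$, read along $M^r$, says that among the pairs $\{x,x_l\}$ with $2\le l\le d-1$ only $\{x,x_{d-1}\}$ lies in $S$. Since $d\ge4$, $x_2\ne x_{d-1}$, so both cannot hold.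

Thus $|L(M)|+|L(M^r)|\le a$. Put $\Lambda=\sum_M|L(M)|$; since $M\mapsto M^r$ permutes the sequences, also $\Lambda=\sum_M|L(M^r)|$. From (3),
$$|\mathcal T|\le\sum_M\tfrac14\bigl(|L(M)|+|L(M^r)|\bigr)^2\le\frac a4\sum_M\bigl(|L(M)|+|L(M^r)|\bigr)=\frac a2\,\Lambda. \tag{4}$$

**Step 4. Bound $\Lambda$ by a random walk through disjoint sets.** $\Lambda$ counts pairs $(x_1,M)$ with $x_1\in L(M)$. Fix $x_1\in A$. For $1\le j\le d-2$ and given $x_2,\dots,x_j$, put
$$V_j=\{y\in B\setminus\{x_1,\dots,x_j\}:\{x_1,\dots,x_j,y\}\in S\},\qquad W_j=V_j\setminus(V_1\cup\dots\cup V_{j-1}).$$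
These sets depend only on $x_1,\dots,x_j$. Suppose $x_1\in L(M)$. Then (2) with $l=j+1$ gives $x_{j+1}\in V_j$. For $i<j$, (2) with $i$ in place of $j$ and $l=j+1\ne i+1$ gives $x_{j+1}\notin V_i$. So $x_{j+1}\in W_j$ for every $j=1,\dots,d-2$.

It remains to count the sequences $(x_2,\dots,x_{d-1})$ with $x_{j+1}\in W_j$ for all $j$; call them full. Generate a sequence at random by choosing $x_{j+1}$ uniformly in $W_j$, for $j=1,2,\dots$ in turn, stopping if $W_j=\emptyset$. Along any sequence the $W_j$ are pairwise disjoint subsets of $B$, so $\sum_j|W_j|\le n-a$. By AM–GM, each full sequence appears with probability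
$$\prod_{j=1}^{d-2}\frac1{|W_j|}\ge\Bigl(\frac{d-2}{n-a}\Bigr)^{d-2}.$$
These probabilities add up to at most $1$, so there are at most $\bigl(\frac{n-a}{d-2}\bigr)^{d-2}$ full sequences. (If $n=a$ there are none.) Summing over $x_1\in A$,
$$\Lambda\le a\Bigl(\frac{n-a}{d-2}\Bigr)^{d-2}. \tag{5}$$

**Step 5. Combine.** By Step 1, (4), (5), and AM–GM applied to $\frac a2,\frac a2$ and $d-2$ copies of $\frac{n-a}{d-2}$, whose total is $n$,
$$|\mathcal D|\le\tfrac12|\mathcal T|\le\Bigl(\frac a2\Bigr)^2\Bigl(\frac{n-a}{d-2}\Bigr)^{d-2}\le\Bigl(\frac nd\Bigr)^d.\qquad\square$$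

The restriction $d\ge4$ is necessary. Take $d=3$ and $S=\{v:|v|\not\equiv0\bmod3\}$ as in Section 1. A vertex $v$ with $|v|=m\equiv1\bmod 3$ is at the lower middle level of a good subcube whenever $D$ has one element in $v$ and two outside. That gives $m\binom{n-m}2$ good subcubes. For $m$ near $n/3$ this is about $\frac{2n^3}{27}$, twice $(n/3)^3$. For $d=3$ we have $M=M^r$, so Step 3 is not available.

**Proof of Theorem 4(b).** The purpose is to globalize (a) by double counting. Each copy contains exactly $2d$ vertices of $S$, and by (a) each vertex of $S$ lies in at most $(n/d)^d$ subcubes that show a copy. So $2d\cdot\#\{\text{copies}\}\le|S|(n/d)^d$. Dividing by $2d\binom nd2^{n-d}$ gives the bound, since $2d\cdot2^{n-d}=p_d2^n$; and $(n/d)^d/\binom nd\to\lambda_d$. $\square$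

**Upper bounds that follow.** If $|S|\le Kp_d2^n$, then (b) gives a fraction of at most $K(\lambda_d+o(1))$. This is the upper bound in Theorem 4(c). Taking only $|S|\le2^n$ gives $\pi(C_{2d},d)\le\lambda_d/p_d=\frac{2^d}{2d}\lambda_d$, the upper bound in Theorem 3.

**The case $d=4$.** Here the method proves the conjectured value. Adding the word $0101$ to a word of length $4$ exchanges change and no change at each of the three adjacent pairs, so a word with $k$ changes becomes one with $3-k$. Therefore the complement of $C$ in $Q_4$, the words with $2$ or $3$ changes, is an exact copy of $C$. If $v\notin S$, apply (a) to the complement of $S$. Now every vertex of $Q_n$, in $S$ or not, lies in at most $(n/4)^4$ subcubes showing a copy. Counting all $16$ vertices of each such subcube, $16\cdot\#\{\text{copies}\}\le2^n(n/4)^4$. So the fraction is at most $(n/4)^4/\binom n4\to\frac3{32}$.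

**Where this stops.** For $d\ge5$ the complement of a copy has $2^d-2d>2d$ vertices and is not a copy, so (a) says nothing about copies seen from a vertex $v\notin S$. If every $v\notin S$ also lay in at most $(n/d)^d$ subcubes showing a copy, counting all $2^d$ vertices of each subcube would give $\pi(C_{2d},d)\le\lambda_d$. Theorem 2 will show that such a bound fails for every $d\ge12$. The vertices outside $S$ are therefore the place to look. The one-partition set has density only $p_d$ (for $d=12$ this is $24/4096<0.006$), so almost all vertices lie outside it.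

## 4. A union of constructions for independent random partitions

Since one construction uses so little of the cube, try $S=S_{\varphi_1}\cup S_{\varphi_2}$ for two independent random partitions. A subcube $Q$ with $\varphi_1|_D$ bijective shows a copy provided $S_{\varphi_2}$ misses $Q$ completely. The first estimate one tries is a union bound over the vertices of $Q$. It fails: if the classes of $\varphi_2$ are nonempty, $S_{\varphi_2}$ has density $p_d$, and a uniformly random $Q$ is expected to contain $2^dp_d=2d$ vertices of it. An expectation of $2d$ gives no bound on the probability of at least one hit.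

The way past this is that the hits are clustered. The map $\varphi_2$ restricted to $D$ is a random map from a $d$-set to $[d]$. It misses some classes, on average $d(1-1/d)^d$ of them. On the missed classes the parity word is the same for all $2^d$ vertices of $Q$. If this frozen part already has two or more changes, then no vertex of $Q$ is in $S_{\varphi_2}$. The probability that the frozen part is harmless to $S_{\varphi_2}$ is $\mathbb E[r(u)]=h_d$, which will be small for large $d$.

**Proof of Theorem 1.** Choose $\varphi_1,\dots,\varphi_K:[n]\to[d]$ independently and uniformly at random among all maps. Write $\sigma_k=\sigma_{\varphi_k}$, $S_k=S_{\varphi_k}$ and $S=S_1\cup\dots\cup S_K$. Independently of these, choose a uniform sub-$d$-cube $Q$: a uniform $d$-set $D$ and then a uniform $w\subseteq[n]\setminus D$.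

**Step 1. Where copies come from.** The probability that $\varphi_k|_D$ is a bijection is $d!/d^d=\lambda_d$. When it is, (1) shows, as in Proposition B, that $S_k\cap Q$ is an exact copy of $C_{2d}$.

**Step 2. Bound the probability that $S_l$ interferes.** Fix $D$. Let $U_l=[d]\setminus\varphi_l(D)$ be the set of missed classes. For every vertex $v=w\cup X$ of $Q$,
$$\sigma_l(v)|_{U_l}=\sigma_l(w)|_{U_l},$$
because elements of $X\subseteq D$ affect only the classes in $\varphi_l(D)$. If $v\in S_l$, then $\sigma_l(v)\in C$, and the restriction of a word of $C$ to $U_l$, in the induced order, again has at most one change. So $S_l\cap Q=\emptyset$ unless $U_l=\emptyset$ or $\sigma_l(w)|_{U_l}$ is one of the $2|U_l|$ words with at most one change.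

Let $G_l$ be the event that $\varphi_l^{-1}(i)\setminus D\ne\emptyset$ for all $i$. Then $\Pr(G_l^c)\le\varepsilon_n:=d(1-1/d)^{n-d}\to0$. Given $\varphi_l$ with $G_l$, the entries of $\sigma_l(w)$ are the parities of a uniform random set $w$ on $d$ disjoint nonempty sets, so $\sigma_l(w)$ is uniform on $\{0,1\}^d$. The conditional probability that $S_l$ meets $Q$ is then at most $r(|U_l|)$. Finally $|U_l|$ is distributed as $u$, with the $d$ elements of $D$ as balls and the $d$ classes as boxes. Hence
$$\Pr(S_l\cap Q\neq\emptyset)\le\Pr(G_l^c)+\mathbb E[\mathbf 1_{G_l}\,r(|U_l|)]\le h_d+\varepsilon_n. \tag{6}$$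
This holds for every fixed $D$. For $k\ne l$ the map $\varphi_k$ is independent of $(\varphi_l,D,w)$, so (6) also holds conditionally on $D$ and $\varphi_k$.

**Step 3. Add up the contributions of the $K$ partitions.** Let $E_k$ be the event that $\varphi_k|_D$ is bijective and $S_l\cap Q=\emptyset$ for all $l\ne k$. By Step 1, and by (6) conditionally on $D,\varphi_k$ with a union bound over the $K-1$ indices $l$,
$$\Pr(E_k)\ge\lambda_d\bigl(1-(K-1)(h_d+\varepsilon_n)\bigr).$$
On $E_k$ we have $S\cap Q=S_k\cap Q$, an exact copy of $C_{2d}$. The events are disjoint: $S_k\cap Q\neq\emptyset$ on $E_k$, but $S_k\cap Q=\emptyset$ on $E_l$ for $l\neq k$. So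
$$\Pr(S\cap Q\text{ is an exact copy of }C_{2d})\ge K\lambda_d\bigl(1-(K-1)h_d\bigr)-o(1).$$
The left side is the expectation, over $\varphi_1,\dots,\varphi_K$, of the fraction of subcubes showing a copy. Some choice of the maps attains at least the expectation. Letting $n\to\infty$ proves Theorem 1. $\square$

**Proof of the lower bound in Theorem 4(c).** We have to control the size of $S$ as well. If all classes of $\varphi_k$ are nonempty, then $\sigma_k$ is a surjective linear map over the two-element field, so $|S_k|=2d\cdot2^{n-d}=p_d2^n$. If this holds for every $k$, then $|S|\le Kp_d2^n$. The exceptional event that some class is empty has probability $o(1)$. The fraction of copies lies in $[0,1]$, so discarding this event changes the expectation by $o(1)$. Some nonexceptional choice of the maps therefore has fraction at least $K(1-(K-1)h_d)\lambda_d-o(1)$. $\square$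

**When the bound beats $\lambda_d$.** For $K\ge2$, the inequality $K(1-(K-1)h)>1$ is equivalent to $K-1>K(K-1)h$, that is, to $h<1/K$. So Theorem 1 improves on $\lambda_d$ for some $K$ exactly when $h_d<\frac12$. For $d=4$ one computes by hand that of the $256$ maps from $4$ balls to $4$ boxes, $24$ have $u=0$, $4\cdot36=144$ have $u=1$, $6\cdot14=84$ have $u=2$ and $4$ have $u=3$. So $h_4=(24+144+84+4\cdot\frac34)/256=\frac{255}{256}$, and nothing is gained, in agreement with $\pi(C_8,4)=\lambda_4$. Since $r(u)$ first falls to $\frac12$ at $u=4$ and the mean of $u$ is $d(1-1/d)^d\approx d/e$, one expects a gain from about $d=12$, where this mean is about $4.2$.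

## 5. The inequality $h_d<\frac12$ for every $d\ge12$

**Step 1. Remove the factor $u$.** We rewrite $h_d$ so that only an expectation of a power of $\frac12$ remains. We have $\Pr(u=0)=\lambda_d$ and $r(u)=u2^{1-u}$ for $u\ge1$. Write $u$ as a sum of indicators. Each box is empty with probability $(1-\frac1d)^d$, and given that, the $d$ balls are uniform in the other $d-1$ boxes. Hence
$$h_d=\lambda_d+B_d,\qquad B_d=\mathbb E[u2^{1-u}]=\sum_i\mathbb E\bigl[\mathbf 1_{\{\text{box }i\text{ empty}\}}2^{-(u-1)}\bigr]=d\Bigl(1-\frac1d\Bigr)^dg_d, \tag{7}$$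
where $g_d=\mathbb E[2^{-u'}]$ and $u'$ is the number of empty boxes when $d$ balls are thrown into $d-1$ boxes.

**Step 2. An exact formula, for small $d$.** Expand $2^{-u'}=\prod_i\bigl(1-\frac12\mathbf 1_{\{i\text{ empty}\}}\bigr)$. Since $j$ given boxes are all empty with probability $\bigl(\frac{d-1-j}{d-1}\bigr)^d$,
$$g_d=\sum_{j=0}^{d-1}\binom{d-1}j\Bigl(-\frac12\Bigr)^j\Bigl(\frac{d-1-j}{d-1}\Bigr)^d .$$
Insert this in (7) and put $i=d-1-j$; the term $i=0$ vanishes. This gives
$$B_d=\frac{d\,N_d}{2^{d-1}d^d}=\frac{N_d}{(2d)^{d-1}},\qquad N_d=\sum_{i=1}^{d-1}(-1)^{d-1-i}\binom{d-1}i2^i\,i^d. \tag{8}$$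
As a check, $N_4=648-192+6=462$, so $B_4=\frac{462}{512}=\frac{231}{256}$ and $h_4=\frac{24}{256}+\frac{231}{256}=\frac{255}{256}$, as before.

**Step 3. The case $d=12$.** The terms of (8) for $i=11,10,\dots,1$ give
$$\begin{aligned}N_{12}={}&6427501315524608-11264000000000000+7953215747304960\\&-2902710697328640+584655971370240-64363100110848\\&+3609375000000-88583700480+701502120-901120+22\\={}&737820728660862.\end{aligned}$$
Since $24^{11}=1521681143169024$ and $0.48488\cdot24^{11}>7.378327\cdot10^{14}>N_{12}$, we get $B_{12}<0.48488$. Also $12!/12^{12}=479001600/8916100448256<6\cdot10^{-5}$. So $h_{12}<0.485$.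

**Step 4. The case $d=13$.** The terms for $i=12,\dots,1$ give
$$\begin{aligned}N_{13}={}&438244169232678912-848430173649248256+675840000000000000\\&-286315766902978560+69665056735887360-9822220319020032\\&+772357201330176-30937500000000+531502202880\\&-2806008480+2162688-24\\={}&39923013497006664.\end{aligned}$$
Since $26^{12}=95428956661682176$ and $0.4184\cdot26^{12}>3.9927\cdot10^{16}>N_{13}$, we get $B_{13}<0.4184$. Also $13!/13^{13}=6227020800/302875106592253<10^{-4}$. So $h_{13}<0.42$.

**Step 5. A product bound for $g_d$.** For general $d$ the alternating sum is unsuitable, so we bound $g_d$ by treating the boxes as if they were independent. This is legitimate in one direction.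

**Lemma C.** Throw $d$ balls into $m=d-1\ge2$ boxes. For every set $M$ of boxes,
$$\Pr(\text{all boxes in }M\text{ are nonempty})\le\Bigl(1-\bigl(1-\tfrac1m\bigr)^d\Bigr)^{|M|}.$$

**Proof.** We use induction on $|M|$; for $M=\emptyset$ both sides are $1$. Let $i\in M$, $M'=M\setminus\{i\}$, and let $F$ be the event that all boxes in $M'$ are nonempty. Take a random placement and move each ball in box $i$ to a uniformly random other box, independently. Each ball then lies in a given box other than $i$ with probability $\frac1m+\frac1m\cdot\frac1{m-1}=\frac1{m-1}$. So the new placement has the law of the original one conditioned on box $i$ being empty. The move never empties a box other than $i$, so it preserves $F$. Hence $\Pr(F\mid i\text{ empty})\ge\Pr(F)$, that is, $\Pr(F\cap\{i\text{ empty}\})\ge\Pr(F)\Pr(i\text{ empty})$. Subtracting from $\Pr(F)$,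
$$\Pr(F\cap\{i\text{ nonempty}\})\le\Pr(F)\Pr(i\text{ nonempty})=\Pr(F)\Bigl(1-\bigl(1-\tfrac1m\bigr)^d\Bigr),$$
and the induction hypothesis applies to $\Pr(F)$. $\square$

Now mark each of the $m=d-1$ boxes independently with probability $\frac12$, and let $M$ be the marked set. Given the placement, $2^{-u'}$ is the probability that no empty box is marked. So $g_d=\mathbb E_M\Pr(\text{all boxes in }M\text{ are nonempty})$. With $q=1-(1-\frac1m)^d$, Lemma C gives $g_d\le\mathbb E[q^{|M|}]=\bigl(\frac{1+q}2\bigr)^m$, that is,
$$g_d\le\Bigl(1-\tfrac12\bigl(1-\tfrac1{d-1}\bigr)^d\Bigr)^{d-1}. \tag{9}$$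

**Step 6. A uniform base for $d\ge14$.** We need a lower bound for $(1-\frac1{d-1})^d$. Its logarithm is $f(m)=(m+1)\ln(1-\frac1m)$ with $m=d-1$. Since $\ln(1-\frac1m)=-\ln(1+\frac1{m-1})\ge-\frac1{m-1}$,
$$f'(m)=\ln\Bigl(1-\frac1m\Bigr)+\frac{m+1}{m(m-1)}\ge-\frac1{m-1}+\frac{m+1}{m(m-1)}=\frac1{m(m-1)}>0 .$$
So for $d\ge14$ the quantity is at least $(12/13)^{14}$. By repeated squaring, $(12/13)^2>0.85207$, $(12/13)^4>0.72602$ and $(12/13)^8>0.52710$. The product of these three lower bounds exceeds $0.326$, so $(12/13)^{14}>0.326$. Then (9) gives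
$$g_d\le0.837^{\,d-1}\qquad(d\ge14).$$

**Step 7. The case $d=14$.** We have $(13/14)^2<0.86225$, $(13/14)^4<0.74348$ and $(13/14)^8<0.55277$. So $(13/14)^{14}<0.3544$ and $14(13/14)^{14}<4.9616$. Similarly $0.837^2<0.7006$, $0.837^4<0.49085$ and $0.837^8<0.24094$, so $0.837^{12}<0.11827$ and $0.837^{13}<0.0990$. Hence $B_{14}<4.9616\cdot0.0990<0.492$. Also $14!/14^{14}=87178291200/11112006825558016<10^{-5}$. So $h_{14}<\frac12$.

**Step 8. The case $d\ge15$.** Since $(1-\frac1d)^d<\frac1e$, we have $B_d<\beta_d:=\frac de\,0.837^{d-1}$. First, $\beta_{15}<5.52\cdot0.0829<0.458$. Next, $\beta_{d+1}/\beta_d=\frac{d+1}d\cdot0.837\le\frac{16}{15}\cdot0.837<1$. Finally $\lambda_{d+1}/\lambda_d=\bigl(\frac d{d+1}\bigr)^d<1$, so $\lambda_d<10^{-5}$ for all $d\ge14$. Hence $h_d<0.459$ for all $d\ge15$.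

**Conclusion of the proof of Theorem 2.** Steps 3, 4, 7 and 8 give $h_d<\frac12$ for every $d\ge12$. Theorem 1 with $K=2$ gives $\pi(C_{2d},d)\ge2(1-h_d)\lambda_d>\lambda_d$. $\square$

The range $d\ge12$ is where this argument begins to work. For $d=11$, formula (8) gives
$$\begin{aligned}N_{11}={}&102400000000000-160671025198080+98956046499840\\&-30371738772480+4875992432640-393750000000\\&+14092861440-170061120+368640-20\\={}&14809448130860,\end{aligned}$$
while $22^{10}=26559922791424$. So $B_{11}>0.55$ and $h_{11}>\frac12$. By the criterion at the end of Section 4, Theorem 1 gives no improvement over $\lambda_{11}$ for any $K$. The cases $5\le d\le11$ of the conjectured equality are not decided by these arguments.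

## 6. A generating function for $h_d$ and the exponential gap

The number of useful partitions in Theorem 1 is about $1/h_d$, so we want to know how fast $h_d$ decays. The product bound (9) sufficed for $h_d<\frac12$; for the exponential rate we use the exact generating function.

**Step 1. Express $B_d$ as a coefficient.** Recall that the exponential generating function for placements of labelled balls in a row of boxes is the product of the series of the single boxes. A box with weight $\frac12$ when empty and $1$ otherwise has series $\frac12+\sum_{k\ge1}t^k/k!=e^t-\frac12$. There are $(d-1)^d$ placements of $d$ balls in $d-1$ boxes, so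
$$g_d=\frac{d!}{(d-1)^d}\,[t^d]\bigl(e^t-\tfrac12\bigr)^{d-1}.$$
With (7), and $(1-\frac1d)^d=(d-1)^d/d^d$,
$$B_d=d\,\lambda_d\,[t^d]\bigl(e^t-\tfrac12\bigr)^{d-1}. \tag{10}$$

**Step 2. Locate the minimum defining $\gamma$.** The function $(e^t-\frac12)/t$ tends to $\infty$ as $t\to0^+$ and as $t\to\infty$. Its derivative vanishes exactly when $te^t=e^t-\frac12$, that is, $e^t(1-t)=\frac12$. There is no solution with $t\ge1$. On $(0,1)$ the function $e^t(1-t)$ has derivative $-te^t<0$ and decreases from $1$ to $0$, so there is exactly one root $\tau$, and it is the minimizer. Since $e^{3/4}>1+0.75+0.28125>2$, we have $e^{3/4}\cdot\frac14>\frac12$, and therefore $\tau>\frac34$. From $\tau e^\tau=e^\tau-\frac12$ we read off $\gamma=e^\tau$; in particular $2<\gamma<e$. For a numerical bound, take $t=0.77$. The Taylor series gives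
$$e^{0.77}<1+0.77+0.29645+0.07609+0.01465+0.00226+0.00029+0.00004+0.00001<2.1598,$$
where the last summand bounds all terms from $t^8/8!$ on. So $\gamma\le(2.1598-0.5)/0.77<2.156$.

**Step 3. Bound $h_d$.** The series $(e^t-\frac12)^{d-1}$ has nonnegative coefficients, so its coefficient of $t^d$ is at most $t^{-d}(e^t-\frac12)^{d-1}$ for every $t>0$. At $t=\tau$ this equals $\gamma^{d-1}/\tau$, which is less than $\frac43\gamma^{d-1}$. By (10),
$$h_d=\lambda_d+B_d\le\lambda_d\Bigl(1+\frac43\,d\,\gamma^{d-1}\Bigr). \tag{11}$$
By Stirling's formula $\lambda_d^{1/d}\to1/e$. Hence the $d$-th root of $d\lambda_d\gamma^{d-1}$ tends to $\gamma/e<1$, and $h_d\to0$.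

**Completion of Theorem 4(c).** The upper bound was proved in Section 3 and the lower bound in Section 4. For $K=1$ both equal $\lambda_d$. For fixed $K$ their ratio is $1-(K-1)h_d$, which tends to $1$ as $d\to\infty$ by Step 3. $\square$

**Step 4. Choose the number of partitions.** In Theorem 1 take $K=\lceil1/(2h_d)\rceil$. Then $K-1<1/(2h_d)$, so $(K-1)h_d<\frac12$ and the bracket in Theorem 1 exceeds $\frac12$. Also $K\ge1/(2h_d)$. With (11),
$$\pi(C_{2d},d)\ge\frac{K\lambda_d}2\ge\frac{\lambda_d}{4h_d}\ge\frac1{4+\frac{16}3\,d\,\gamma^{d-1}} .$$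
This is the lower bound in Theorem 3; the upper bound was obtained in Section 3.

**Step 5. Take $d$-th roots.** Since $\gamma>1$, the $d$-th root of $4+\frac{16}3d\gamma^{d-1}$ tends to $\gamma$. So $\liminf\pi(C_{2d},d)^{1/d}\ge1/\gamma>1/2.156>0.463$. On the other side, Stirling's formula gives $\lambda_d^{1/d}\to1/e<0.368$, and the upper bound gives
$$\limsup\pi(C_{2d},d)^{1/d}\le\lim\Bigl(\frac{2^d}{2d}\lambda_d\Bigr)^{1/d}=\frac2e.$$
Dividing the lower bound by $\lambda_d$ gives $\pi(C_{2d},d)/\lambda_d\ge(e/\gamma-o(1))^d$, and $e/\gamma>2.718/2.156>1.26$. $\square$
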